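\title{Centrally symmetric faces of permutation polytopes and their free sums}

\begin{abstract}
We show that the centrally symmetric faces of permutation polytopes are, up to affine equivalence, exactly the polytopes $\operatorname{conv}(L\cap\{0,1\}^m)$, where $L$ is a subgroup of $\mathbb Z^m$ containing the all-ones vector. From this description we deduce that a free sum of centrally symmetric faces of permutation polytopes is affinely equivalent to a face of the permutation polytope of an abelian group, which proves a conjecture of Baumeister, Haase, Nill and Paffenholz. We also prove the converse statement for the summands of a free sum, and we give a criterion, in terms of the vertex set alone, for a centrally symmetric polytope to be affinely equivalent to a face of a permutation polytope.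
\end{abstract}

\section{Introduction}\label{sec:intro}

We identify a permutation $g\in S_n$ with the $n\times n$ matrix that has the entry $1$ in the positions $(g(a),a)$ and $0$ elsewhere, so that composition is matrix multiplication. The \emph{permutation polytope} of a group $G\le S_n$ is the convex hull $P(G)\subseteq\mathbb R^{n\times n}$ of its elements. It records the affine relations among the matrices of $G$, and these depend on the action and not only on the abstract group. The $N$ powers of an $N$-cycle have disjoint supports, so they are linearly independent and form a simplex of dimension $N-1$. For the same reason the group $\{I,(12)(34),(13)(24),(14)(23)\}$ gives a tetrahedron, whereas the isomorphic group generated by $(12)$ and $(34)$ satisfies $I+(12)(34)=(12)+(34)$ and gives a square.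

Which polytopes occur as faces of permutation polytopes? One approach is to look for operations that preserve this class. Products are immediate: if $G_1\times G_2$ acts on the disjoint union of the two ground sets, its matrices are block diagonal, $P(G_1\times G_2)$ is a copy of $P(G_1)\times P(G_2)$, and a product of faces is a face. The operation dual to the product is the free sum. Let $P_1,\dots,P_k$ be polytopes. Regard $P_i$ as a full-dimensional polytope in its affine hull, identified with $\mathbb R^{d_i}$ where $d_i=\dim P_i$, in such a way that the origin is an interior point. The \emph{free sum} is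
\[
P_1\oplus\dots\oplus P_k=\operatorname{conv}\Big(\bigcup_{i=1}^k\{0\}^{d_1+\dots+d_{i-1}}\times P_i\times\{0\}^{d_{i+1}+\dots+d_k}\Big)\subseteq\mathbb R^{d_1+\dots+d_k}.
\]
Two polytopes are \emph{combinatorially equivalent} if their face lattices are isomorphic; the combinatorial type of the free sum depends only on the combinatorial types of the summands (Lemma~\ref{lem:freesum}). For example, $P\oplus[-1,1]$ is the bipyramid over $P$, and the free sum of $d$ segments is the $d$-dimensional cross-polytope. A polytope is \emph{centrally symmetric} if it is invariant under the reflection $x\mapsto 2c-x$ in some point $c$, its \emph{center}. The following conjecture is posed in \cite{BHNP}.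

\begin{quote}
\emph{Let $k\ge2$ and let $F_1,\dots,F_k$ be centrally symmetric polytopes, each of which is a face of some permutation polytope. Then there is a permutation group $G$ such that $P(G)$ has a face combinatorially equivalent to $F_1\oplus\dots\oplus F_k$.}
\end{quote}

The first case is encouraging: the free sum of two segments is the square found above, with the segments as its diagonals. Some hypothesis on the summands is needed, because the bipyramid over a triangle is not combinatorially equivalent to any face of a permutation polytope (Remark~\ref{rem:bipyramid}), although the triangle and the segment are permutation polytopes. There is also a visible obstacle. A group that contains the vertices of $F_1$ and of $F_2$ contains their products, and these products are what fill out $F_1\times F_2$. To obtain the free sum one must keep them off the face.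

We prove the conjecture in a stronger, affine form. Polytopes are nonempty, a point is a centrally symmetric polytope of dimension $0$, and every polytope is a face of itself. Polytopes $P,P'$ are \emph{affinely equivalent} if some affine bijection $\operatorname{aff}P\to\operatorname{aff}P'$ maps $P$ onto $P'$; this implies combinatorial equivalence. We write $\mathbf 1=(1,\dots,1)$, and $L\le\mathbb Z^m$ means that $L$ is a subgroup. For such $L$ put
\[
V(L)=L\cap\{0,1\}^m,\qquad \Pi(L)=\operatorname{conv}V(L).
\]
The first result removes the permutation group from the problem.

\begin{theorem}\label{thm:char}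
For a polytope $F$ the following are equivalent:
\begin{enumerate}
\item[(i)] $F$ is affinely equivalent to a centrally symmetric face of a permutation polytope $P(G)$;
\item[(ii)] $F$ is affinely equivalent to $\Pi(L)$ for some $m\ge0$ and some $L\le\mathbb Z^m$ with $\mathbf 1\in L$.
\end{enumerate}
In \textup{(i)}, the group $G$ can be chosen to be a subgroup of $(\mathbb Z/N)^m$ acting on $m$ disjoint $N$-cycles, for a suitable $N$.
\end{theorem}

We denote by $\mathcal C$ the class of polytopes that satisfy (ii). In the next two theorems free sums are formed with the centers at the origin.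

\begin{theorem}\label{thm:sum}
If $F_1,\dots,F_k$ are centrally symmetric faces of permutation polytopes, then $F_1\oplus\dots\oplus F_k$ is affinely equivalent to a centrally symmetric face of the permutation polytope of an abelian group. In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $Q_1,\dots,Q_k$ be centrally symmetric polytopes. If $Q_1\oplus\dots\oplus Q_k$ is affinely equivalent to a face of a permutation polytope, then so is each $Q_i$.
\end{theorem}

Together, these two theorems say that a free sum of centrally symmetric polytopes is affinely equivalent to a face of a permutation polytope if and only if every summand is. The last result decides membership in $\mathcal C$ without a choice of coordinates. For a finite set $V$ of points let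
\[
A_{\mathbb Z}(V)=\Big\{\sum_{v\in V}a_vv\ :\ a_v\in\mathbb Z,\ \sum_{v\in V}a_v=1\Big\}
\]
be the set of its integer affine combinations.

\begin{theorem}\label{thm:intrinsic}
Let $Q$ be a centrally symmetric polytope with vertex set $V$, $|V|\ge2$, and let $D$ be the set of affine functions $f$ on $\operatorname{aff}Q$ with $f(V)=\{0,1\}$. Then $Q$ is affinely equivalent to a face of a permutation polytope if and only if
\begin{equation}\label{eq:intrinsic}
V=\{z\in A_{\mathbb Z}(V)\ :\ f(z)\in\{0,1\}\text{ for all }f\in D\}.
\end{equation}
\end{theorem}

\section{Faces, centers and free sums}\label{sec:background}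

A \emph{face} of a polytope $P$ is the set of maximizers on $P$ of a linear functional; the face lattice consists of the faces and the empty set, ordered by inclusion. We use the following standard facts.

\begin{enumerate}
\item[(F1)] A face $F$ of $P$ is the convex hull of the vertices of $P$ that lie in $F$. If $p,p'\in P$ and $\frac12(p+p')\in F$, then $p,p'\in F$: a functional that is maximal at the midpoint is maximal at both ends.
\item[(F2)] If $S\subseteq\{0,1\}^m$ is nonempty, the vertex set of $\operatorname{conv}S$ is $S$, since every point of $S$ is a vertex of the larger polytope $[0,1]^m$. Thus the vertices of $P(G)$ are the elements of $G$, and the vertices of $\Pi(L)$ are the points of $V(L)$.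
\item[(F3)] A polytope is invariant under $x\mapsto 2c-x$ if and only if its vertex set is; we call $2c-v$ the \emph{antipode} of the vertex $v$. The reflection fixes the average of the vertices and fixes only $c$, so the center is the average of the vertices. Hence it is unique, it lies in the relative interior, and an affine equivalence carries a centrally symmetric polytope to a centrally symmetric polytope and center to center.
\end{enumerate}

If $\mathbf 1\in L\le\mathbb Z^m$, then $x\mapsto\mathbf 1-x$ preserves $V(L)$, so $\Pi(L)$ is centrally symmetric with center $\frac12\mathbf 1$, and $0$ and $\mathbf 1$ are antipodal vertices.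

\begin{lemma}\label{lem:freesum}
Let $P_i\subseteq\mathbb R^{d_i}$ $(1\le i\le k)$ be polytopes with the origin in the interior, and let $P=P_1\oplus\dots\oplus P_k$.
\begin{enumerate}
\item[(a)] The origin is an interior point of $P$, and the combinatorial type of $P$ depends only on the combinatorial types of the $P_i$.
\item[(b)] $P=(P_1\oplus\dots\oplus P_{k-1})\oplus P_k$, and for $k\ge2$ a summand with $d_i=0$ can be omitted.
\item[(c)] If all $d_i\ge1$, the vertex set of $P$ is the disjoint union of the embedded vertex sets of the $P_i$.
\item[(d)] If each $P_i$ is centrally symmetric with center $0$, so is $P$, and the affine equivalence class of $P$ depends only on those of the $P_i$.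
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $P$ contains small positive and negative multiples of every standard basis vector, so $0$ is interior. For a polytope $R$ with $0$ in its interior, the polar $R^\circ=\{\ell:\ell(x)\le1\text{ for all }x\in R\}$ is a polytope whose face lattice is opposite to that of $R$. A functional $(\ell_1,\dots,\ell_k)$ is at most $1$ on $P$ exactly when each $\ell_i$ is at most $1$ on $P_i$, so $P^\circ=P_1^\circ\times\dots\times P_k^\circ$. The faces of a product are the products of faces, so the face lattices of the $P_i$ determine that of $P^\circ$, hence that of $P$.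

(b) Both sides are the convex hull of the same union, and a summand with $d_i=0$ contributes only the origin, which lies in every other summand.

(c) Every vertex of $P$ is an embedded vertex of some $P_i$, because these points generate $P$. Conversely, let $v$ be a vertex of $P_i$, the unique maximizer on $P_i$ of a functional $\ell$. As $d_i\ge1$, the interior point $0$ is not a vertex, so $v\ne0$ and $\ell(v)>\ell(0)=0$. Extend $\ell$ by $0$ on the other coordinate subspaces. Among the generating points of $P$ the extension is maximal only at $v$, so $v$ is a vertex of $P$. The union is disjoint because the coordinate subspaces meet only in $0$.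

(d) The generating set of $P$ is invariant under $x\mapsto-x$. By (F3), an affine equivalence $T_i$ from $P_i$ to another polytope $P_i'$ centered at $0$ is linear, and $T_1\times\dots\times T_k$ maps $P$ onto $P_1'\oplus\dots\oplus P_k'$.
\end{proof}

\section{Symmetric faces and subgroups of $\mathbb Z^m$}\label{sec:char}

We begin with three members of $\mathcal C$.

\begin{example}\label{ex:lattices}
For $L=\mathbb Z^m$ we get the cube $[0,1]^m$, and for $m=1$ a segment. Next let
\[
L_0=\{w\in\mathbb Z^4: w_1+w_4=w_2+w_3\},\qquad L_0'=\{w\in\mathbb Z^4: w_1+w_2+w_3+w_4\text{ is even}\}.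
\]
Both contain $\mathbf 1$. According to the common value $0$, $2$ or $1$ of the two sides of the equation, $V(L_0)$ consists of $0000$, of $1111$, and of $1100,0011,1010,0101$. After subtracting $\frac12\mathbf 1$ these six points are $\pm\frac12(1,1,1,1)$, $\pm\frac12(1,1,-1,-1)$, $\pm\frac12(1,-1,1,-1)$. The three vectors are orthogonal, so $\Pi(L_0)$ is an octahedron. The set $V(L_0')$ has the further pair $1001,0110$, that is $\pm\frac12(1,-1,-1,1)$, orthogonal to the other three, so $\Pi(L_0')$ is a four-dimensional cross-polytope.
\end{example}

\subsection{From a face to a subgroup}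

Suppose that $I$ and $g$ are antipodal vertices of a face. Every other antipodal pair $h,h'$ satisfies $h+h'=I+g$, so the support of $h$ lies in the support of $I+g$. This leaves $h$ one binary choice for each cycle of $g$, and these choices will be the coordinates.

Let $g\in S_n$ have nontrivial cycles $z_1,\dots,z_m$, where $m=0$ if $g=I$ and each $z_i$ is regarded as an element of $S_n$. Disjoint cycles commute, so $x\mapsto z^x=\prod_i z_i^{x_i}$ is a homomorphism $\mathbb Z^m\to S_n$ with $z^{\mathbf 1}=g$. Define
\[
\rho\colon\mathbb R^m\to\mathbb R^{n\times n},\qquad\rho(x)=I+\sum_{i=1}^m x_i(z_i-I).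
\]

\begin{lemma}\label{lem:switch}
\begin{enumerate}
\item[(a)] The affine map $\rho$ is injective. For $x\in\{0,1\}^m$ we have $z^x=\rho(x)$ and $z^x+z^{\mathbf 1-x}=I+g$.
\item[(b)] If $h\in S_n$ has its support in the support of $I+g$, then $h=z^x$ for some $x\in\{0,1\}^m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrix $z_i-I$ is nonzero and is supported in the columns indexed by the points moved by $z_i$. These supports are disjoint, so $\rho$ is injective. For $x\in\{0,1\}^m$, both $z^x$ and $\rho(x)$ agree with $z_i$ in the columns belonging to a cycle with $x_i=1$, and with $I$ in all other columns. Finally $\rho(x)+\rho(\mathbf 1-x)=2I+\sum_i(z_i-I)=I+\rho(\mathbf 1)=I+g$.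

(b) The hypothesis says that $h(a)\in\{a,g(a)\}$ for all $a$. In particular $h$ fixes the fixed points of $g$. Let $a$ be moved by $z_i$ and suppose $h(a)=g(a)$. Since $g(a)\ne a$ and $h$ is injective, $h(g(a))\ne h(a)=g(a)$, and therefore $h(g(a))=g(g(a))$. Repeating this step around the cycle shows that $h=g$ on all points moved by $z_i$. So on each cycle $h$ is either $g$ (put $x_i=1$) or the identity (put $x_i=0$).
\end{proof}

The next proposition is the implication (i)$\Rightarrow$(ii) of Theorem~\ref{thm:char}. We record that any vertex can serve as the origin, which is needed in Section~\ref{sec:sections}.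

\begin{proposition}\label{prop:tolattice}
Let $F$ be a centrally symmetric face of $P(G)$, $G\le S_n$, with center $c$, and let $h_0$ be any vertex of $F$. There are $m\ge0$, a subgroup $L\le\mathbb Z^m$ with $\mathbf 1\in L$, and an injective affine map $\theta\colon\mathbb R^m\to\mathbb R^{n\times n}$ with $\theta(\Pi(L))=F$, $\theta(0)=h_0$ and $\theta(\frac12\mathbf 1)=c$.
\end{proposition}

\begin{proof}
By (F1) and (F2) the vertex set $V$ of $F$ is $F\cap G$. The invertible linear map $A\mapsto h_0^{-1}A$ permutes $G$, so it preserves $P(G)$ and maps $F$ to a centrally symmetric face with vertex $I$. If $\theta'$ is a map as required for that face and that vertex, then $x\mapsto h_0\theta'(x)$ works for $F$ and $h_0$. So assume $h_0=I$. Let $g=2c-I\in V$ be the antipode of $I$, with $z_1,\dots,z_m$ and $\rho$ as above, and put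
\[
L=\{x\in\mathbb Z^m: z^x\in G\}.
\]
This is the preimage of a subgroup under a homomorphism, hence a subgroup, and $\mathbf 1\in L$ because $g\in G$. We claim that $V=\{z^x:x\in V(L)\}$.

Let $h\in V$. Its antipode $h'=2c-h$ lies in $V$; this is the use of central symmetry. From $h+h'=I+g$ and $h'\ge0$ entrywise, the support of $h$ lies in that of $I+g$. By Lemma~\ref{lem:switch}(b), $h=z^x$ with $x\in\{0,1\}^m$, and $x\in L$ since $h\in G$.

Conversely, let $x\in V(L)$. Then $\mathbf 1-x\in L$, so $z^x$ and $z^{\mathbf 1-x}$ both lie in $G$, and their midpoint is $\frac12(I+g)=c\in F$ by Lemma~\ref{lem:switch}(a). Since $F$ is a face, (F1) gives $z^x\in F$, so $z^x\in V$.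

Thus $\rho(V(L))=V$ and $\rho(\Pi(L))=F$. Moreover $\rho(0)=I$ and $\rho(\frac12\mathbf 1)=\frac12(I+g)=c$. Take $\theta=\rho$.
\end{proof}

\begin{remark}\label{rem:bipyramid}
The same argument shows that a face $F$ of $P(G)$ with two vertices that lie in no common proper face of $F$ is centrally symmetric. Indeed, we may assume that the two vertices are $I$ and $g$. The matrices in $F$ that vanish outside the support of $I+g$ form a face of $F$, the minimizers of a sum of entries; it contains $I$ and $g$, so it is $F$. Hence every vertex of $F$ is $h=z^x$ with $x\in\{0,1\}^m$, the element $gh^{-1}=z^{\mathbf 1-x}$ lies in $G$, and (F1) applied to the midpoint $\frac12(I+g)\in F$ puts it in $F$. So reflection in this midpoint preserves the vertex set. Now let $B$ be the free sum of a triangle and $[-1,1]$. The midpoint of its two apexes is an interior point, so they lie in no common proper face, and a face of $P(G)$ combinatorially equivalent to $B$ would be centrally symmetric. But $B$ has five vertices, while the reflection pairs off the vertices of a centrally symmetric polytope of positive dimension. So the conjecture fails if central symmetry of the summands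 is dropped.
\end{remark}

\subsection{From a subgroup to a face}

To reverse the construction, let the $i$-th coordinate of $x\in\mathbb Z^m$ rotate the $i$-th of $m$ disjoint $N$-cycles. This action sees $L$ only modulo $N$, that is, it sees $L+N\mathbb Z^m$, which may contain new $0/1$-vectors. In Example~\ref{ex:lattices}, $L_0+N\mathbb Z^4$ is defined by $w_1+w_4\equiv w_2+w_3\pmod N$. For $N=2$ this is $L_0'$, and the octahedron is replaced by a four-dimensional polytope. For $N=3$ nothing is added, because $|w_1+w_4-w_2-w_3|\le2$ on $\{0,1\}^4$. A good modulus always exists.

\begin{lemma}\label{lem:modulus}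
Let $L\le\mathbb Z^m$. There is $N\ge2$ with $(L+N\mathbb Z^m)\cap\{0,1\}^m=L\cap\{0,1\}^m$.
\end{lemma}

\begin{proof}
By the Smith normal form there are a basis $b_1,\dots,b_m$ of $\mathbb Z^m$ and integers $d_i\ge0$ with $L=\bigoplus_i\mathbb Zd_ib_i$. Let $N\ge2$ be a common multiple of the nonzero $d_i$ that exceeds the absolute values of all coefficients, in this basis, of the finitely many vectors in $\{0,1\}^m$. Let $x=\sum_i\xi_ib_i\in\{0,1\}^m$ lie in $L+N\mathbb Z^m=\bigoplus_i(d_i\mathbb Z+N\mathbb Z)b_i$. If $d_i\ne0$, then $\xi_i\in d_i\mathbb Z+N\mathbb Z=d_i\mathbb Z$. If $d_i=0$, then $N$ divides $\xi_i$ and $|\xi_i|<N$, so $\xi_i=0$. Hence $x\in L$. The other inclusion is trivial.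
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
It remains to prove (ii)$\Rightarrow$(i) with a group of the stated form. Let $\mathbf 1\in L\le\mathbb Z^m$. If $m=0$, then $\Pi(L)$ is a point and the trivial group will do. Let $m\ge1$ and choose $N$ as in Lemma~\ref{lem:modulus}. Let $x\in\mathbb Z^m$ act on $\{1,\dots,m\}\times\mathbb Z/N$ by $(i,a)\mapsto(i,a+x_i)$. Its matrix $\sigma(x)$ is block diagonal with blocks $C^{x_1},\dots,C^{x_m}$, where $C$ is the matrix of $a\mapsto a+1$. The kernel of $\sigma$ is $N\mathbb Z^m$. Let $G=\sigma(L)$, a subgroup of $\sigma(\mathbb Z^m)\cong(\mathbb Z/N)^m$; then $\sigma(x)\in G$ if and only if $x\in L+N\mathbb Z^m$.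

We need a functional that selects the exponents $0$ and $1$. Let $\varphi(A)$ be the sum of the entries of $A$ in the diagonal blocks at the positions of the ones of $I$ and of $C$. The matrices $C^r$, $r\in\mathbb Z/N$, have pairwise disjoint supports, and $0\not\equiv1\pmod N$ since $N\ge2$. So a block $C^r$ contributes $N$ to $\varphi$ if $r\equiv0$ or $1$, and $0$ otherwise. Therefore $\varphi\le mN$ on $G$, the identity attains this value, and the face $E$ of $P(G)$ on which $\varphi=mN$ has as vertices the elements of $G$ all of whose exponents are $0$ or $1$ modulo $N$. These are the matrices $\sigma(x)$ with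
\[
x\in(L+N\mathbb Z^m)\cap\{0,1\}^m=V(L).
\]
For $x\in\{0,1\}^m$ the $i$-th block of $\sigma(x)$ is $(1-x_i)I+x_iC$. This formula defines an affine map on $\mathbb R^m$, injective because $C\ne I$, and it maps $\Pi(L)$ onto $E$. The hypothesis $\mathbf 1\in L$ is used only now: it makes $\Pi(L)$, and hence $E$, centrally symmetric.
\end{proof}

For $L_0$ and $N=3$ the construction exhibits the octahedron as a face of $P(G)$ for the group $G=\{w\in(\mathbb Z/3)^4:w_1+w_4=w_2+w_3\}$ of order $27$ acting on $12$ points.

\section{Free sums}\label{sec:sum}

By Theorem~\ref{thm:char} the conjecture is reduced to a statement about subgroups. Let $\mathbf 1\in L_1\le\mathbb Z^m$ and $\mathbf 1\in L_2\le\mathbb Z^n$ with $m,n\ge1$. We look for a group $M$ whose $0/1$-vectors are a copy of $V(L_1)$ and a copy of $V(L_2)$, with a common center and in independent directions.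

\subsection{The construction}

The group $L_1\times L_2$ contains both sets, but also all the mixed vectors $(x,y)$. To exclude these, use the $mn$ coordinates $u_i+v_j$ for $(u,v)\in L_1\times L_2$. If neither $u$ nor $v$ is \emph{constant}, that is, a multiple of $\mathbf 1$, then two of these coordinates differ by at least $2$, so the vector is not a $0/1$-vector. These coordinates alone lose too much, however: the map $(\xi,\eta)\mapsto(\xi_i+\eta_j)$ kills $(\mathbf 1,-\mathbf 1)$, so the two copies share the segment from $0$ to $\mathbf 1$. For $L_1=L_2=\mathbb Z$ one obtains a segment and not a square. We therefore add the differences and consider the linear map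
\[
\Phi\colon\mathbb R^m\times\mathbb R^n\to\mathbb R^{2mn},\qquad\Phi(\xi,\eta)^{\pm}_{ij}=\xi_i\pm\eta_j,
\]
where the coordinates of $\mathbb R^{2mn}$ are indexed by $(i,j,\pm)$ with $1\le i\le m$, $1\le j\le n$. It is injective, since $\xi_i+\eta_j=\xi_i-\eta_j=0$ forces $\xi_i=\eta_j=0$. Centering both copies at $\frac12\mathbf 1$ leads to
\begin{equation}\label{eq:alphabeta}
\alpha(x)=\tfrac12\mathbf 1+\Phi(x-\tfrac12\mathbf 1,0),\qquad\beta(y)=\tfrac12\mathbf 1+\Phi(0,y-\tfrac12\mathbf 1),
\end{equation}
or, in coordinates,
\[
\alpha(x)^+_{ij}=\alpha(x)^-_{ij}=x_i,\qquad\beta(y)^+_{ij}=y_j,\qquad\beta(y)^-_{ij}=1-y_j .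
\]
We have $\alpha(x)=\Phi(x,0)$ and $\beta(y)=\Phi(0,y)+\beta(0)$, where $\beta(0)$ is $0$ in the plus coordinates and $1$ in the minus coordinates. The group $M$ must contain $\beta(0)$, so we adjoin it as a generator: let $M\le\mathbb Z^{2mn}$ be the image of the homomorphism
\begin{equation}\label{eq:M}
L_1\times L_2\times\mathbb Z\to\mathbb Z^{2mn},\qquad(u,v,t)\mapsto w,\qquad w^+_{ij}=u_i+v_j,\quad w^-_{ij}=u_i+t-v_j .
\end{equation}
The triple $(\mathbf 1,0,0)$ maps to $\mathbf 1$, so $\mathbf 1\in M$. The new generator might create unwanted $0/1$-vectors; the two smallest cases suggest that it does not.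

\begin{example}\label{ex:octahedron}
For two segments, $L_1=L_2=\mathbb Z$, we have $w=(u+v,\,u+t-v)$ and $M=\mathbb Z^2$. The four $0/1$-vectors are $\alpha(0)=00$, $\alpha(1)=11$, $\beta(0)=01$, $\beta(1)=10$, and the two segments are the diagonals of the square.

For a square and a segment, $L_1=\mathbb Z^2$ and $L_2=\mathbb Z$, we have
\[
w=(u_1+v,\ u_2+v,\ u_1+t-v,\ u_2+t-v).
\]
Every such vector satisfies $w_1+w_4=w_2+w_3$, and every integer solution arises from $u=(w_1,w_2)$, $v=0$, $t=w_3-w_1$. So $M$ is the group $L_0$ of Example~\ref{ex:lattices}. Its six $0/1$-vectors are $\alpha(x)=(x_1,x_2,x_1,x_2)$, namely $0000,1010,0101,1111$, and $\beta(y)=(y,y,1-y,1-y)$, namely $0011,1100$. The mechanism is already visible. If $w_1\ne w_2$, then $w_3-w_1=w_4-w_2=t-2v$ is a shift that keeps both $0$ and $1$ inside $\{0,1\}$, so it vanishes and $w=\alpha(w_1,w_2)$. If $w_1=w_2$, then $w_3=w_4$, and the four possibilities are $\alpha(0),\alpha(\mathbf 1),\beta(0),\beta(1)$.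
\end{example}

\begin{proposition}\label{prop:M}
$V(M)=\alpha(V(L_1))\cup\beta(V(L_2))$, and $\Pi(M)$ is affinely equivalent to $\Pi(L_1)\oplus\Pi(L_2)$, formed with the centers at the origin.
\end{proposition}

\begin{proof}
For $x\in V(L_1)$ and $y\in V(L_2)$, the vectors $\alpha(x)$ and $\beta(y)$ have entries in $\{0,1\}$ and are the images of $(x,0,0)$ and $(0,y,1)$ under \eqref{eq:M}. So they lie in $V(M)$.

Conversely, let $w\in V(M)$ be the image of $(u,v,t)$. If $u_i>u_{i'}$ and $v_j>v_{j'}$ for some indices, then $w^+_{ij}-w^+_{i'j'}\ge2$, which is impossible. So $u$ or $v$ is constant, and there are three cases. In the first two, the hypothesis $\mathbf 1\in L_1$, respectively $\mathbf 1\in L_2$, allows us to move the constant into the other vector.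

\emph{Case 1: $u$ is not constant and $v=r\mathbf 1$.} Put $x=u+r\mathbf 1\in L_1$. Then $x_i=w^+_{ij}\in\{0,1\}$ for all $i,j$, so $x\in V(L_1)$, and $x$ takes both values $0$ and $1$ because it is not constant. Next, $w^-_{ij}=u_i+t-r=x_i+(t-2r)$. This lies in $\{0,1\}$ for $x_i=0$ and for $x_i=1$, so $t-2r\in\{0,1\}\cap\{-1,0\}=\{0\}$. Hence $w^-_{ij}=x_i$ and $w=\alpha(x)$.

\emph{Case 2: $v$ is not constant and $u=r\mathbf 1$.} Put $y=v+r\mathbf 1\in L_2$. Then $y_j=w^+_{ij}\in\{0,1\}$ for all $i,j$, so $y\in V(L_2)$, and $y$ takes both values. Next, $w^-_{ij}=r+t-v_j=(2r+t)-y_j$. This lies in $\{0,1\}$ for $y_j=0$ and for $y_j=1$, so $2r+t\in\{0,1\}\cap\{1,2\}=\{1\}$. Hence $w^-_{ij}=1-y_j$ and $w=\beta(y)$.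

\emph{Case 3: $u$ and $v$ are both constant.} Then all $w^+_{ij}$ equal some $p\in\{0,1\}$ and all $w^-_{ij}$ equal some $q\in\{0,1\}$. For $(p,q)=(0,0),(1,1),(0,1),(1,0)$ we get $w=\alpha(0),\alpha(\mathbf 1),\beta(0),\beta(\mathbf 1)$, respectively, and $0,\mathbf 1$ belong to $V(L_1)$ and to $V(L_2)$.

This proves the first assertion. Put $R_s=\Pi(L_s)-\frac12\mathbf 1$ for $s=1,2$, a polytope centered at the origin. By \eqref{eq:alphabeta},
\[
\Pi(M)=\tfrac12\mathbf 1+\Phi\Big(\operatorname{conv}\big(R_1\times\{0\}\ \cup\ \{0\}\times R_2\big)\Big).
\]
The convex hull on the right lies in the product of the linear spans of $R_1$ and $R_2$, which are their affine hulls, and there it is the free sum by definition. Since $\Phi$ is injective, $\Pi(M)$ is affinely equivalent to it.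
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
We show first that $F,F'\in\mathcal C$ implies $F\oplus F'\in\mathcal C$. If one of them is a point, the free sum is the other one by Lemma~\ref{lem:freesum}(b). Otherwise $F$ and $F'$ are affinely equivalent to $\Pi(L_1)$ and $\Pi(L_2)$ with $m,n\ge1$, and $F\oplus F'$ is affinely equivalent to $\Pi(L_1)\oplus\Pi(L_2)$ by Lemma~\ref{lem:freesum}(d), hence to $\Pi(M)$ by Proposition~\ref{prop:M}. As $\mathbf 1\in M$, this gives $F\oplus F'\in\mathcal C$.

By Theorem~\ref{thm:char} all $F_i$ lie in $\mathcal C$. By Lemma~\ref{lem:freesum}(d) the partial sum $F_1\oplus\dots\oplus F_{k-1}$ is centered at the origin, so Lemma~\ref{lem:freesum}(b) and induction give $F_1\oplus\dots\oplus F_k\in\mathcal C$. Theorem~\ref{thm:char} then provides a centrally symmetric face of $P(G)$ with $G\le(\mathbb Z/N)^m$ abelian. The conjecture follows, since by Lemma~\ref{lem:freesum}(a) the combinatorial type of the free sum does not depend on the interior points chosen as origins.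
\end{proof}

\section{Central sections}\label{sec:sections}

A summand $Q_i$ of a free sum passes through the center, so in general it is not a face of the sum, and Theorem~\ref{thm:converse} does not follow from the fact that a face of a face is a face. But $Q_i$ is cut out by a subspace through the center, and a subgroup can be intersected with a linear subspace.

\begin{lemma}\label{lem:section}
Let $F$ be a centrally symmetric face of a permutation polytope, with center $c$ and vertex set $V$. Let $W$ be an affine subspace with $c\in W$ and $V\cap W\ne\emptyset$. Then $\operatorname{conv}(V\cap W)$ is affinely equivalent to a centrally symmetric face of a permutation polytope.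
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:tolattice} with a vertex $h_0\in V\cap W$, and let $W'=\theta^{-1}(W)\subseteq\mathbb R^m$. This affine subspace contains $0$ because $h_0\in W$, so it is linear. It contains $\frac12\mathbf 1$ because $c\in W$, so it contains $\mathbf 1$. Thus $L'=L\cap W'$ is a subgroup with $\mathbf 1\in L'$. The map $\theta$ is a bijection from $V(L)$ to $V$, so it maps $V(L')=V(L)\cap W'$ onto $V\cap W$ and $\Pi(L')$ onto $\operatorname{conv}(V\cap W)$. Now apply Theorem~\ref{thm:char}.
\end{proof}

Without $c\in W$ the section need not be centrally symmetric: the plane $x_1+x_2+x_3=1$ meets the vertex set of $[0,1]^3$ in the vertices of a triangle.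

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $Q=Q_1\oplus\dots\oplus Q_k$ be affinely equivalent to a face $F$. By Lemma~\ref{lem:freesum}(d) and (F3), $F$ is centrally symmetric and its center corresponds to $0$. A summand of dimension $0$ is a point, the permutation polytope of the trivial group. Omitting such summands, we may assume that all $d_i=\dim Q_i$ are positive. Let $W_i\cong\mathbb R^{d_i}$ be the $i$-th coordinate subspace; it contains $0$. By Lemma~\ref{lem:freesum}(c) the vertices of $Q$ are the embedded vertices of the $Q_j$. Those with $j=i$ lie in $W_i$; those with $j\ne i$ are nonzero points of $W_j$ and so do not. Hence the vertices of $Q$ in $W_i$ are the vertices of $Q_i$, and Lemma~\ref{lem:section}, applied to the image of $W_i$ in $\operatorname{aff}F$, gives the claim.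
\end{proof}

The \emph{Hanner polytopes} are the polytopes obtained from segments by repeatedly forming products and free sums, the latter with the centers at the origin. Products of $d$ segments are cubes and free sums of $d$ segments are cross-polytopes.

\begin{corollary}\label{cor:closure}
The class of centrally symmetric faces of permutation polytopes, up to affine equivalence, is closed under free sums, under products, and under central sections $\operatorname{conv}(V\cap W)$ as in Lemma~\ref{lem:section}. Every Hanner polytope, in particular every cube and every cross-polytope, is affinely equivalent to a face of the permutation polytope of an abelian group.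
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:char} the class is $\mathcal C$. Free sums and sections are covered by Theorem~\ref{thm:sum} and Lemma~\ref{lem:section}. For products, $\mathbf 1\in L_1\times L_2$ and $V(L_1\times L_2)=V(L_1)\times V(L_2)$, so $\Pi(L_1\times L_2)=\Pi(L_1)\times\Pi(L_2)$. The segment is $\Pi(\mathbb Z)$, so all Hanner polytopes lie in $\mathcal C$, and Theorem~\ref{thm:char} gives an abelian group.
\end{proof}

\section{An intrinsic criterion}\label{sec:intrinsic}

To decide whether a given polytope $Q$ lies in $\mathcal C$ one has to find coordinates and a subgroup. There is a best choice for both. The coordinate functions of a model $\Pi(L)$ take the values $0$ and $1$ on the vertices, so they belong to $D$, and using more functions from $D$ can only exclude more points. The subgroup must contain the vertices, and the smallest one that does corresponds to $A_{\mathbb Z}(V)$. Condition \eqref{eq:intrinsic} says that this best choice succeeds. Its inclusion ``$\subseteq$'' always holds.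

\begin{example}\label{ex:punctured}
Let $V_d=\{0,1\}^d\setminus\{0,\mathbf 1\}$ with $d\ge3$, and let $Q_d=\operatorname{conv}V_d$, a centrally symmetric polytope with vertex set $V_d$. Here $A_{\mathbb Z}(V_d)\subseteq\mathbb Z^d$, and $0=e_1+e_2-(e_1+e_2)$ lies in $A_{\mathbb Z}(V_d)$, so the coordinate functions alone do not cut out $V_d$.

For $d=3$ the function $x_1+x_2+x_3-1$ also belongs to $D$, and it takes the values $-1$ and $2$ at $0$ and $\mathbf 1$. So \eqref{eq:intrinsic} holds and $Q_3\in\mathcal C$.

For $d\ge4$ and $i\ne j$, fix the other $d-2\ge2$ coordinates at $0/1$-values that are not all equal; the resulting four points, with $x_i,x_j\in\{0,1\}$ free, lie in $V_d$. In particular $\operatorname{aff}Q_d=\mathbb R^d$. Let $f=a_0+\sum_ia_ix_i\in D$. On these four points $f$ has values in $\{0,1\}$, so $a_i,a_j\in\mathbb Z$ and $|a_i|+|a_j|\le1$. Hence exactly one $a_i$ is nonzero and $f$ is $x_i$ or $1-x_i$. Thus $0$ belongs to the right side of \eqref{eq:intrinsic} but not to $V_d$, and the centrally symmetric $0/1$-polytope $Q_d$ is not affinely equivalent to a face of a permutation polytope.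
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:intrinsic}]
\emph{Necessity.} A face affinely equivalent to $Q$ is centrally symmetric by (F3), so $Q\in\mathcal C$. An affine equivalence transports $V$, $A_{\mathbb Z}(V)$ and $D$, so we may assume $Q=\Pi(L)$ and $V=V(L)$ with $\mathbf 1\in L\le\mathbb Z^m$. Since $0,\mathbf 1\in V$, each coordinate function takes both values $0$ and $1$ on $V$, and its restriction to $\operatorname{aff}Q$ lies in $D$. Since $V\subseteq L$ and $L$ is a group, $A_{\mathbb Z}(V)\subseteq L$. So a point $z$ of the right side of \eqref{eq:intrinsic} lies in $L\cap\{0,1\}^m=V$.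

\emph{Sufficiency.} Assume \eqref{eq:intrinsic}. Fix $v_0\in V$, with antipode $v_0'$. The set $D$ is finite, because $V$ affinely spans $\operatorname{aff}Q$ and so $f$ is determined by its values on $V$. It is closed under $f\mapsto1-f$. We keep from each pair $f,1-f$ the function that vanishes at $v_0$, so that $v_0$ becomes the origin: let $f_1,\dots,f_m$ be the elements of $D$ with $f_s(v_0)=0$, and let
\[
\psi=(f_1,\dots,f_m)\colon\operatorname{aff}Q\to\mathbb R^m .
\]
Every $f\in D$ is some $f_s$ or $1-f_s$, so \eqref{eq:intrinsic} reads
\begin{equation}\label{eq:psi}
V=\{z\in A_{\mathbb Z}(V):\psi(z)\in\{0,1\}^m\}.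
\end{equation}
Let $U$ be the direction space of $\operatorname{aff}Q$, of dimension $d=\dim Q$, let $\psi_0\colon U\to\mathbb R^m$ be the linear part of $\psi$, and let $\Lambda\subseteq U$ be the group generated by the differences $v-v_0$, $v\in V$. Then $A_{\mathbb Z}(V)=v_0+\Lambda$ and $\psi(v_0+\lambda)=\psi_0(\lambda)$. Put $L=\psi(A_{\mathbb Z}(V))=\psi_0(\Lambda)$. It is the group generated by $\psi(V)\subseteq\{0,1\}^m$, so $L\le\mathbb Z^m$, and \eqref{eq:psi} gives $V(L)=\psi(V)$. Two things remain to be shown.

\emph{The vector $\mathbf 1$ lies in $L$.} This is the only step that uses central symmetry. Given $s$, choose $v\in V$ with $f_s(v)=1$, and let $v'$ be its antipode. The pairs $v_0,v_0'$ and $v,v'$ have the same midpoint, so $f_s(v_0')=f_s(v_0)+f_s(v_0')=f_s(v)+f_s(v')\ge1$, and $f_s(v_0')=1$. Thus $\psi(v_0')=\mathbf 1$.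

\emph{The map $\psi$ is injective.} Condition \eqref{eq:psi} concerns only points of $v_0+\Lambda$, so we first show that $\psi_0$ is injective on $\Lambda$ and then pass to $U$ by counting ranks. If $\lambda\in\Lambda$ and $\psi_0(\lambda)=0$, then all points $v_0+r\lambda$, $r\in\mathbb Z$, lie in $A_{\mathbb Z}(V)$ and have $\psi$-value $0$. By \eqref{eq:psi} they lie in the finite set $V$, so $\lambda=0$. Hence $\Lambda\cong L$. The finitely generated group $\Lambda$ spans $U$, so it contains $d$ vectors that are independent over $\mathbb R$, hence over $\mathbb Z$, and $\operatorname{rank}\Lambda\ge d$. On the other hand, integer vectors that are independent over $\mathbb Z$ are independent over $\mathbb Q$, so they have a nonzero maximal minor and are independent over $\mathbb R$. Therefore $\operatorname{rank}L$ is at most the dimension of the real span of $L$, which is $\psi_0(U)$. Altogether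
\[
d\le\operatorname{rank}\Lambda=\operatorname{rank}L\le\dim\psi_0(U)=d-\dim\ker\psi_0,
\]
so $\ker\psi_0=0$.

Thus $\psi$ is an injective affine map that carries $Q=\operatorname{conv}V$ onto $\operatorname{conv}\psi(V)=\Pi(L)$, with $\mathbf 1\in L$. By Theorem~\ref{thm:char}, $Q$ is affinely equivalent to a face of a permutation polytope.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHNP}
Barbara Baumeister, Christian Haase, Benjamin Nill, Andreas Paffenholz,
\emph{On permutation polytopes},
arXiv:0709.1615 (2007).

\end{thebibliography}
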